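\title{Bases of balls with prescribed radii and covering dimension}

\begin{abstract}
We show that every metrizable space $X$ has a compatible metric and subsets $X_n$ such that, for each $n$, the open balls of radius $1/n$ with centers in $X_n$ form a discrete family, and all these balls together form a base of $X$. The radii may be any strictly decreasing null sequence, and each family can be made metrically separated. A sharper statement characterizes covering dimension. Group the families into consecutive finite blocks and ask that every block cover $X$. If the block lengths tend to infinity, this is possible for every metrizable space; if their lower limit is a finite number $\ell$, it is possible exactly when $\dim X\le \ell-1$.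
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $X$ is a nonempty metrizable space (for the empty space everything below is trivial). A metric $\rho$ on $X$ is \emph{compatible} if it induces the topology of $X$, and $S_\varepsilon(x)=\{y\in X:\rho(x,y)<\varepsilon\}$ is the open ball. A family $\mathcal A$ of subsets of $X$ is \emph{locally finite} if every point has a neighborhood meeting only finitely many members of $\mathcal A$, and \emph{discrete} if every point has a neighborhood meeting at most one member. A countable union of discrete (locally finite) families is called \emph{$\sigma$-discrete} (\emph{$\sigma$-locally finite}).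

A metrizable space has two familiar kinds of base. The open balls of a compatible metric form one; its members have a simple shape, but they overlap heavily. Bing's theorem gives another, a $\sigma$-discrete open base; its members overlap little, but their shape is arbitrary. It is natural to ask for one base with both virtues. By a result of Hattori, every metrizable space admits a compatible metric for which there is a $\sigma$-locally finite base consisting of open balls. The following question, posed in \cite{Hattori}, asks for more: discrete families instead of locally finite ones, with the radius dictated by the index of the family.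

\begin{quote}
\textbf{Question.} Does every metrizable space $X$ admit a compatible metric $\rho$ and sets $X_n\subset X$, $n=1,2,\dots$, such that each family $\mathcal B_n=\{S_{1/n}(x):x\in X_n\}$ is discrete in $X$ and $\bigcup_n\mathcal B_n$ is a base of $X$?
\end{quote}

The answer is yes, with a metric form of discreteness. For a pseudometric $\tau$ on $X$ and $s>0$, a family $\mathcal F$ of subsets of $X$ is \emph{$(\tau,s)$-separated} if $\tau(x,y)\ge s$ whenever $x$ and $y$ lie in different members of $\mathcal F$, and \emph{$\tau$-separated} if it is $(\tau,s)$-separated for some $s>0$. If $\rho$ is a compatible metric, a $(\rho,s)$-separated family is discrete, since a ball of radius $s/2$ meets at most one member.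

\begin{theorem}\label{thm:A}
Every metrizable space $X$ admits a compatible metric $\rho$ and sets $X_n\subset X$ such that each $\mathcal B_n=\{S_{1/n}(x):x\in X_n\}$ is $\rho$-separated, hence discrete, and $\bigcup_n\mathcal B_n$ is a base of $X$.
\end{theorem}

The Question is really about covering. The members of a discrete family are pairwise disjoint, so a point $x$ lies in at most one ball of each $\mathcal B_n$. A non-isolated point has no finite neighborhood base, so it must be covered by infinitely many of the families $\mathcal B_n$; conversely, a point covered by infinitely many of them lies in arbitrarily small balls of $\bigcup_n\mathcal B_n$. Three examples show what can happen.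

\begin{example}[one family can cover]\label{ex:ultra}
Let $\rho$ be an ultrametric, that is, $\rho(x,z)\le\max(\rho(x,y),\rho(y,z))$. For $r>0$ the relation $\rho(x,y)<r$ is an equivalence relation whose classes are the balls of radius $r$. Choosing one center in each class gives a $(\rho,r)$-separated family that covers $X$.
\end{example}

\begin{example}[the metric has to be chosen]\label{ex:cantor}
Let $X=(\mathbb Z/4\mathbb Z)^{\mathbb N}$ be the Cantor set. For $x\ne y$ let $n$ be the first coordinate at which they differ, and put $\rho(x,y)=1/n$ if $x_n-y_n=2$ and $\rho(x,y)=1/(n+1)$ if $x_n-y_n=\pm1$. To check the triangle inequality, let $n$ be the first coordinate at which three given points do not all agree. If they are pairwise different there, all three distances lie in $[1/(n+1),1/n]$, and $1/n\le 2/(n+1)$. Otherwise two of them, say $x$ and $y$, agree at $n$, and $\rho(x,z)=\rho(y,z)\ge1/(n+1)\ge\rho(x,y)$. So $\rho$ is a metric, and it induces the product topology. Its balls are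
\[
S_{1/m}(x)=\{y: y_i=x_i \text{ for } i<m,\ y_m\ne x_m+2\}.
\]
Two such balls whose centers agree below $m$ intersect, since each allows three of the four values at $m$. Hence a discrete family $\mathcal B_m$ contains at most one ball for each initial string of length $m-1$, and that ball omits one value at $m$. Choosing $y_1,y_2,\dots$ successively as an omitted value produces a point $y$ that lies in no ball of any $\mathcal B_m$.
\end{example}

\begin{example}[the line needs two families]\label{ex:line}
On $\mathbb R$ with the usual metric let $r>r'>0$ and $2r<P<2r+2r'$. The intervals of radius $r$ centered at $P\mathbb Z$ are separated and leave closed gaps of length $P-2r<2r'$ centered at $P(\mathbb Z+\frac12)$. The intervals of radius $r'$ centered there are separated and cover the gaps. One family is not enough, whatever the compatible metric: each member of a disjoint open cover is also closed, so a separated family of balls of radius $r$ that covers a connected space has a single member, and this cannot happen for arbitrarily small $r$.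
\end{example}

These examples suggest that an $N$-dimensional space needs $N+1$ consecutive families to be covered once, and one might guess that an infinite-dimensional space defeats the Question. The first suggestion is correct and the guess is not. Recall that the \emph{covering dimension} satisfies $\dim X\le N$ if every finite open cover of $X$ has a finite open refinement such that each point lies in at most $N+1$ of its members; $\dim X=\infty$ if there is no such $N$.

\begin{theorem}\label{thm:B}
Let $r_1>r_2>\cdots\to0$ be positive reals, let $I_1,I_2,\dots$ be a partition of $\mathbb N=\{1,2,\dots\}$ into consecutive nonempty finite intervals, and let $\ell=\liminf_k|I_k|\in\{1,2,\dots,\infty\}$. For a nonempty metrizable space $X$ consider the statement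
\begin{quote}
$(*)$ There are a compatible metric $\rho$ and sets $X_j\subset X$ such that every $\mathcal B_j=\{S_{r_j}(x):x\in X_j\}$ is $\rho$-separated, and for every $k$ the family $\bigcup_{j\in I_k}\mathcal B_j$ covers $X$.
\end{quote}
If $\ell=\infty$, then $(*)$ holds for every $X$. If $\ell<\infty$, then $(*)$ holds if and only if $\dim X\le\ell-1$.
\end{theorem}

Thus blocks of $N+1$ consecutive families can all be made to cover $X$ exactly when $\dim X\le N$; bounded block lengths do not suffice when $\dim X=\infty$; and block lengths that tend to infinity, however slowly, suffice for every metrizable space.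

Theorem~\ref{thm:A} is the case $r_j=1/j$, $|I_k|=k$ of Theorem~\ref{thm:B}, because $(*)$ makes $\bigcup_j\mathcal B_j$ a base. Indeed, let $U$ be open and $x\in U$. Choose $\varepsilon$ with $S_\varepsilon(x)\subset U$ and $k$ with $2r_j<\varepsilon$ for all $j\in I_k$. Some $B\in\mathcal B_j$ with $j\in I_k$ contains $x$, and $B\subset S_{2r_j}(x)\subset U$.

The metric in $(*)$ is built block by block as a supremum of pseudometrics (Sections~\ref{sec:pseudo}--\ref{sec:blocks}). Infinite dimension is no obstacle because the metric under construction need not see the whole topology at once: while block $I_k$ is treated, it is comparable to a pseudometric $\sigma_n$ that behaves like a finite-dimensional space, and $n$ is increased only when the blocks have become long enough. Section~\ref{sec:bing} obtains the $\sigma_n$ from Bing's theorem and completes the proof of Theorem~\ref{thm:A}, which uses no dimension theory. Sections~\ref{sec:suff} and~\ref{sec:nec} treat the case $\ell<\infty$.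

\section{Two tools for building pseudometrics}\label{sec:pseudo}

For a pseudometric $\tau$ we write $S^\tau_r(x)=\{y:\tau(x,y)<r\}$ and $\tau(x,A)=\inf_{a\in A}\tau(x,a)$, with $\tau(x,\emptyset)=+\infty$. The supremum of a family of pseudometrics is a pseudometric if it is finite. We call $\tau$ \emph{continuous} if it is continuous on $X\times X$. Since $|\tau(x,y)-\tau(x',y')|\le\tau(x,x')+\tau(y,y')$, it suffices that $\tau(x,y)\to0$ as $y\to x$, for each $x$. In particular, a pseudometric bounded by a constant multiple of a continuous one is continuous. The balls of a continuous pseudometric are open; so a continuous pseudometric that dominates a compatible metric is itself a compatible metric.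

The first difficulty is that consecutive radii may be almost equal: $r_{j+1}/r_j\to1$ for $r_j=1/j$. If a term of size $r_{j+1}$ were \emph{added} to the metric in order to shape the balls of radius $r_{j+1}$, the balls of radius $r_j$ would change completely. Taking a maximum instead leaves them untouched.

\begin{lemma}\label{lem:limit}
Let $a_1\ge a_2\ge\cdots\to0$, and let $\tau_0\le\tau_1\le\cdots$ be continuous pseudometrics on $X$ with $\tau_k\le\max(\tau_{k-1},a_k)$ for $k\ge1$. Then $\tau=\sup_k\tau_k$ is a continuous pseudometric and $\tau_k\le\tau\le\max(\tau_k,a_{k+1})$ for all $k\ge0$. In particular $S^\tau_r(x)=S^{\tau_k}_r(x)$ whenever $r>a_{k+1}$.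
\end{lemma}

\begin{proof}
By induction on $m>k$ we have $\tau_m\le\max(\tau_k,a_{k+1})$, because the $a_i$ are nonincreasing. This gives the two inequalities and the equality of balls. Also $0\le\tau-\tau_k\le a_{k+1}$, so $\tau$ is a finite uniform limit of continuous functions.
\end{proof}

The second tool confines a ball to a prescribed set. Given disjoint sets $U$ and a function $g$ that peaks inside each of them, picture one unit segment for each $U$, all glued at $0$, and send $x\in U$ to the point at height $g(x)$ on the segment of $U$. Heights on the same segment are compared as usual; for different segments we take the larger height.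

\begin{lemma}\label{lem:peak}
Let $\mathcal U$ be a pairwise disjoint family of subsets of a set $X$, and let $g:X\to[0,1]$ vanish off $\bigcup\mathcal U$. Write $x\sim y$ if some member of $\mathcal U$ contains both $x$ and $y$, and put
\[
d(x,y)=\begin{cases}|g(x)-g(y)|&\text{if }x\sim y,\\ \max(g(x),g(y))&\text{otherwise.}\end{cases}
\]
Then $d$ is a pseudometric and
\begin{equation}\label{eq:peak}
|g(x)-g(y)|\le d(x,y)\le\max(g(x),g(y))\le1 .
\end{equation}
If $X$ is a metrizable space, the members of $\mathcal U$ are open and $g$ is continuous, then $d$ is continuous.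
\end{lemma}

We call $d$ the \emph{peak pseudometric} of $(\mathcal U,g)$.

\begin{proof}
For $a,b\ge0$ we have $|a-b|\le\max(a,b)$, which gives \eqref{eq:peak}. Symmetry holds by definition, and $d(x,x)=0$ because either $x\sim x$ or $g(x)=0$.

Consider $d(x,z)\le d(x,y)+d(y,z)$. If $x\sim z$, then $d(x,z)\le|g(x)-g(y)|+|g(y)-g(z)|$, and \eqref{eq:peak} finishes the case. If $x\not\sim z$, then $x\sim y$ and $y\sim z$ cannot both hold, since $\mathcal U$ is disjoint. Exchanging $x$ and $z$ if necessary, let $y\not\sim z$. Then $d(x,y)+d(y,z)\ge|g(x)-g(y)|+\max(g(y),g(z))$. The right side is at least $|g(x)-g(y)|+g(y)\ge g(x)$ and at least $g(z)$, so it is at least $d(x,z)$.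

For continuity fix $x$. If $x\in U\in\mathcal U$, then $d(x,y)=|g(x)-g(y)|$ on the neighborhood $U$ of $x$. If $x\notin\bigcup\mathcal U$, then $g(x)=0$ and $d(x,y)=g(y)$ for all $y$. In both cases $d(x,y)\to0$ as $y\to x$.
\end{proof}

Two features matter. If $p\in U\in\mathcal U$ and $g(p)=1$, then $d(p,y)=1$ for all $y\notin U$; so once a metric dominates $Rd$, its ball of radius $R$ about $p$ lies in $U$. And $Rd\le R$ everywhere, so the term $Rd$ is invisible to balls of radius greater than $R$.

\section{One block of radii}\label{sec:oneblock}

Fix a pseudometric $\tau$ and radii $R_1>\dots>R_c>0$. We want to enlarge $\tau$, by terms of size at most $R_1$, to a pseudometric $\tau'$ for which $X$ is covered by $c$ separated families of balls, the $i$th of radius $R_i$. Suppose $X$ is covered by $\tau$-separated families $\mathcal F_1,\dots,\mathcal F_c$ of sets that are small compared with $R_c$; think of $i$ as a color. The natural attempt is $\tau'=\max(\tau,R_1d_1,\dots,R_cd_c)$, where $d_i$ is a peak pseudometric with plateaus on the sets of color $i$, and one center is chosen on each plateau. The term $R_id_i$ confines the balls of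 color $i$, and the terms $R_ld_l$ with $l>i$ do not affect them. The terms with $l<i$ are the problem: they can exceed $R_i$ and cut the balls of color $i$. The remedy is to remove from the sets of color $i$ the region where an earlier peak function is large; that region is already covered.

\begin{example}\label{ex:block}
Let $X=\mathbb R$, $\tau(x,y)=|x-y|$, $R_1=10$, $R_2=8$, and color the intervals $[0,3]+6m$ with $1$ and $[3,6]+6m$ with $2$, for $m\in\mathbb Z$. Let $g_1$ equal $1$ on the intervals of color $1$ and decrease with slope $1$ to $0$, so that $g_1>0$ on the intervals $(-1,4)+6m$; let $d_1$ be the peak pseudometric of these intervals and $g_1$.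

If the center in $[3,6]+6m$ is chosen carelessly, say at $3+6m$, then $10d_1(3,y)=10$ for $y\notin(-1,4)$. So the ball of radius $8$ about $3$ lies in $(-1,4)$, and no ball of either color meets $[4,5]$.

Now remove $V_1=\{g_1>\frac12\}=\bigcup_m\bigl((-\frac12,\frac72)+6m\bigr)$ from the intervals of color $2$, which leaves $[\frac72,\frac{11}2]+6m$. Define $g_2$ and $d_2$ from these in the same way, with $g_2>0$ on $(\frac52,\frac{13}2)+6m$, and let $\tau'=\max(\tau,10d_1,8d_2)$. The ball of radius $10$ about $\frac32$ is $\{y:d_1(\frac32,y)<1\}=(-1,4)$, because there $\tau(\frac32,y)<\frac52$, and $8d_2\le8$. For the ball of radius $8$ about $\frac92$, the condition $d_2(\frac92,y)<1$ means $y\in(\frac52,\frac{13}2)$. As $g_1(\frac92)=0$, the condition $10d_1(\frac92,y)<8$ means $g_1(y)<\frac45$, which leaves $(\frac{16}5,\frac{29}5)$. The translates by $6m$ of $(-1,4)$ and of $(\frac{16}5,\frac{29}5)$ form two separated families that cover $\mathbb R$ (Figure~\ref{fig:block}). Any center $p$ in $[\frac72,\frac{11}2]$ would do: on that interval $g_1\le\frac12$, so $10d_1\le5<8$ between any two of its points.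
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.9,yscale=1.4]
\draw[gray] (-1.5,0)--(10.5,0);
\foreach \x in {0,3,6,9} \draw (\x,0.04)--(\x,-0.04) node[below]{\small $\x$};
\draw[thick] (-1.5,0)--(-1,0)--(0,1)--(3,1)--(4,0)--(5,0)--(6,1)--(9,1)--(10,0)--(10.5,0);
\draw[thick,dashed] (-1.5,1)--(-0.5,1)--(0.5,0)--(2.5,0)--(3.5,1)--(5.5,1)--(6.5,0)--(8.5,0)--(9.5,1)--(10.5,1);
\node at (1.5,1.2) {$g_1$};
\node at (4.5,1.2) {$g_2$};
\draw[very thick] (-1,-0.55)--(4,-0.55) (5,-0.55)--(10,-0.55);
\draw[very thick,dashed] (-1.5,-0.8)--(-0.2,-0.8) (3.2,-0.8)--(5.8,-0.8) (9.2,-0.8)--(10.5,-0.8);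
\foreach \p in {(1.5,-0.55),(7.5,-0.55),(4.5,-0.8)} \node at \p {$\bullet$};
\end{tikzpicture}
\caption{One block with two radii on the line. Above: the peak functions $g_1$ (solid) and $g_2$ (dashed); the plateaus of $g_2$ lie where $g_1\le\frac12$. Below: the balls of radius $10$ (solid) and of radius $8$ (dashed) for $\max(|x-y|,10d_1,8d_2)$, with centers marked. The balls of radius $8$ are cut off where $g_1$ reaches $\frac45$, but they still cover the gaps.}
\label{fig:block}
\end{figure}

The hypothesis used in the example is a uniform version of ``dimension at most $c-1$''.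

\begin{definition}
Let $c\in\mathbb N$. A pseudometric $\tau$ on $X$ is \emph{$c$-colorable} if for every $\varepsilon>0$ there are $\tau$-separated families $\mathcal F_1,\dots,\mathcal F_c$ such that $\bigcup_i\mathcal F_i$ covers $X$ and all members have $\tau$-diameter at most $\varepsilon$.
\end{definition}

The zero pseudometric is $1$-colorable (take $\mathcal F_1=\{X\}$), and the usual metric of $\mathbb R$ is $2$-colorable (color $[m\varepsilon,(m+1)\varepsilon]$ by the parity of $m$).

\begin{lemma}\label{lem:color}
Let $\sigma$ be $c$-colorable.
\begin{enumerate}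
\item[(i)] $\sigma$ is $c'$-colorable for every $c'\ge c$.
\item[(ii)] If $a\sigma\le\tau\le M\sigma$ with constants $a,M>0$, then $\tau$ is $c$-colorable.
\item[(iii)] If $\sigma'$ is $c'$-colorable, then $\max(\sigma,\sigma')$ is $cc'$-colorable.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Add empty families. (ii) Sets of $\sigma$-diameter at most $\varepsilon/M$ have $\tau$-diameter at most $\varepsilon$, and a $(\sigma,s)$-separated family is $(\tau,as)$-separated. (iii) Given $\varepsilon$, take $(\sigma,s)$-separated families $\mathcal F_i$ and $(\sigma',s)$-separated families $\mathcal F'_{j}$ as in the definition, with a common $s>0$. The $cc'$ families $\{F\cap F':F\in\mathcal F_i,\ F'\in\mathcal F'_{j}\}$ cover $X$ by sets of $\max(\sigma,\sigma')$-diameter at most $\varepsilon$. Points in different members of one such family lie in different members of $\mathcal F_i$ or in different members of $\mathcal F'_{j}$, so their distance is at least $s$.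
\end{proof}

The next lemma is the heart of the construction. It involves no topology.

\begin{lemma}\label{lem:block}
Let $\tau$ be a $c$-colorable pseudometric on a set $X$, and let $R_1>\dots>R_c>0$. There are a pseudometric $\tau'$, constants $L,t>0$ and sets $P_1,\dots,P_c\subset X$ such that
\begin{enumerate}
\item[(a)] $\tau\le\tau'\le\max(\tau,R_1)$ and $\tau'\le L\tau$;
\item[(b)] if $p\ne p'$ are in $P_i$, $x\in S^{\tau'}_{R_i}(p)$ and $y\in S^{\tau'}_{R_i}(p')$, then $\tau(x,y)\ge t$;
\item[(c)] the balls $S^{\tau'}_{R_i}(p)$, $1\le i\le c$, $p\in P_i$, cover $X$.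
\end{enumerate}
\end{lemma}

\begin{proof}
Take $s>0$ and $(\tau,s)$-separated families $\mathcal F_1,\dots,\mathcal F_c$ that together cover $X$ and whose members have $\tau$-diameter at most $R_c/2$. Fix
\[
0<t\le\min(s/3,\,R_c/4)\qquad\text{and}\qquad\lambda\in(0,1)\ \text{ with }\ \lambda R_1<R_c .
\]
Here $t$ is the width of the slopes, and $\lambda$ is a height below which no peak term can reach the smallest radius. For $i=1,\dots,c$ successively define
\begin{gather*}
\mathcal F_i'=\Bigl\{F\setminus\bigcup_{l<i}V_l:\ F\in\mathcal F_i\Bigr\}\setminus\{\emptyset\},\\
g_i(x)=\max\Bigl(0,\,1-\tau\bigl(x,\textstyle\bigcup\mathcal F_i'\bigr)/t\Bigr),\qquad V_i=\{x:g_i(x)>\lambda\},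
\end{gather*}
and $U_F=\{x:\tau(x,F)<t\}$ for $F\in\mathcal F'_i$. If $\mathcal F'_i=\emptyset$, then $g_i=0$ and $V_i=\emptyset$. The family $\mathcal F'_i$ is still $(\tau,s)$-separated, and its members have $\tau$-diameter at most $R_c/2$.

For distinct $F,F'\in\mathcal F'_i$, $x\in U_F$ and $y\in U_{F'}$,
\begin{equation}\label{eq:Usep}
\tau(x,y)\ge s-\tau(x,F)-\tau(y,F')>s-2t\ge t .
\end{equation}
So the sets $U_F$, $F\in\mathcal F'_i$, are pairwise disjoint. Moreover $g_i(x)>0$ if and only if $\tau(x,F)<t$ for some $F\in\mathcal F'_i$, that is, if and only if $x$ lies in one of these $U_F$. Let $d_i$ be the peak pseudometric of $(\{U_F:F\in\mathcal F'_i\},g_i)$ and put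
\[
\tau'=\max(\tau,R_1d_1,\dots,R_cd_c).
\]
Choose a point $p_F$ in each $F\in\mathcal F'_i$, so that $g_i(p_F)=1$, and let $P_i=\{p_F:F\in\mathcal F'_i\}$.

(a) The first inequalities hold because $R_id_i\le R_1$. For the last one we show $d_i\le\tau/t$, so that $L=\max(1,R_1/t)$ works. The function $g_i$ is $(1/t)$-Lipschitz for $\tau$. This settles all pairs with $d_i(x,y)=|g_i(x)-g_i(y)|$, among them all pairs with $g_i(x)=0$ or $g_i(y)=0$. For the remaining pairs, $x\in U_F$ and $y\in U_{F'}$ with $F\ne F'$, and $d_i(x,y)\le1\le\tau(x,y)/t$ by \eqref{eq:Usep}.

(b) If $F\in\mathcal F'_i$ and $y\notin U_F$, then $d_i(p_F,y)=1$ and $\tau'(p_F,y)\ge R_i$. Thus $S^{\tau'}_{R_i}(p_F)\subset U_F$. Distinct points of $P_i$ come from distinct members of $\mathcal F'_i$, so (b) follows from \eqref{eq:Usep}.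

(c) First, $V_1\cup\dots\cup V_c=X$. Indeed, let $x\in F\in\mathcal F_i$. If $x\notin\bigcup_{l<i}V_l$, then $x$ lies in a member of $\mathcal F'_i$, so $g_i(x)=1$ and $x\in V_i$. Now fix $x$ and let $j$ be the least index with $x\in V_j$. As $g_j(x)>0$, we have $x\in U_F$ for some $F\in\mathcal F'_j$. Put $p=p_F$. We check that every term of $\tau'(x,p)$ is less than $R_j$.
\begin{itemize}
\item $\tau(x,p)\le\tau(x,F)+R_c/2<t+R_c/2<R_c\le R_j$.
\item For $l=j$: both points lie in $U_F$, so $R_jd_j(x,p)=R_j(1-g_j(x))<R_j$.
\item For $l<j$: $g_l(x)\le\lambda$ by the minimality of $j$, and $g_l(p)\le\lambda$ because $F$ is disjoint from $V_l$. By \eqref{eq:peak}, $R_ld_l(x,p)\le\lambda R_1<R_c\le R_j$.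
\item For $l>j$: $R_ld_l(x,p)\le R_l<R_j$.
\end{itemize}
Hence $x\in S^{\tau'}_{R_j}(p)$.
\end{proof}

The last item of (c) uses that the radii decrease strictly: with $R_l=R_j$ the term $R_ld_l(x,p)$ could equal $R_j$ and exclude $x$ from the open ball. No lower bound on the gaps $R_j-R_{j+1}$ is needed.

\section{From blocks to a metric}\label{sec:blocks}

To iterate Lemma~\ref{lem:block}, the pseudometric produced for one block must be colorable with few enough colors for the next. A peak pseudometric may need two colors, so Lemma~\ref{lem:color}(iii) would allow the number of colors to grow by a factor $2^c$ in each block, far more than slowly growing blocks can absorb. The bound $\tau'\le L\tau$ avoids this: together with $\tau\le\tau'$ it shows that a block costs no colors at all. Colors are spent only on making the limit compatible, and we control when this happens. For this we use a sequence of continuous pseudometrics $\sigma_n$ with the property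
\begin{quote}
(T) for each $x\in X$ and each neighborhood $U$ of $x$ there are $n$ and $\varepsilon>0$ with $S^{\sigma_n}_\varepsilon(x)\subset U$.
\end{quote}

\begin{proposition}\label{prop:main}
Let $\sigma_1\le\sigma_2\le\cdots\le1$ be continuous pseudometrics on $X$ satisfying \textup{(T)}, and let $\sigma_n$ be $c_n$-colorable. Let $(r_j)$ and $(I_k)$ be as in Theorem~\ref{thm:B}, and suppose that for each $n$ we have $|I_k|\ge c_n$ for all but finitely many $k$. Then $(*)$ holds.
\end{proposition}

\begin{proof}
Put $\sigma_0=0$ and $c_0=1$; this takes care of early blocks that are too short for $\sigma_1$. Choose $k_1<k_2<\cdots$ with $|I_k|\ge c_n$ for all $k\ge k_n$. For $k\ge0$ let $n(k)$ be the largest $n$ with $k_n\le k$, and $n(k)=0$ if there is none. Then $n(k)$ is nondecreasing, $n(k)\to\infty$, and $|I_k|\ge c_{n(k)}$ for $k\ge1$. Let $\delta_k=r_{\min I_k}$ be the largest radius of the $k$th block; $\delta_1>\delta_2>\cdots\to0$.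

We define pseudometrics $0=\rho_0\le\rho_1\le\cdots$ and constants $L_k\ge0$ with
\begin{equation}\label{eq:ind}
\rho_k\le L_k\sigma_{n(k)},\qquad \delta_k\sigma_{n(k)}\le\rho_k\le\max(\rho_{k-1},\delta_k)\quad(k\ge1),
\end{equation}
starting from $L_0=0$. Given $\rho_{k-1}$, put $\tau_k=\max(\rho_{k-1},\delta_k\sigma_{n(k)})$. Since $\sigma_{n(k-1)}\le\sigma_{n(k)}$,
\[
\delta_k\sigma_{n(k)}\le\tau_k\le M\sigma_{n(k)},\qquad M=\max(L_{k-1},\delta_k).
\]
By Lemma~\ref{lem:color}(ii) and (i), $\tau_k$ is $c$-colorable for $c=|I_k|$. Write $I_k=\{q+1,\dots,q+c\}$ and apply Lemma~\ref{lem:block} to $\tau_k$ and $R_i=r_{q+i}$, so that $R_1=\delta_k$. Let $\rho_k=\tau_k'$, $X_{q+i}=P_i$, $L_k=LM$ and $t_k=t$. Then \eqref{eq:ind} follows from (a); for the last inequality note that $\tau_k\le\max(\rho_{k-1},\delta_k)$ because $\sigma_{n(k)}\le1$.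

Each $\rho_k$ is continuous by the first inequality in \eqref{eq:ind}. By Lemma~\ref{lem:limit} with $a_k=\delta_k$, $\rho=\sup_k\rho_k$ is a continuous pseudometric, so its balls are open. Conversely, let $U$ be a neighborhood of $x$; take $n,\varepsilon$ from (T) and $k$ with $n(k)\ge n$. As $\rho\ge\delta_k\sigma_{n(k)}\ge\delta_k\sigma_n$, we get $S^\rho_{\delta_k\varepsilon}(x)\subset S^{\sigma_n}_\varepsilon(x)\subset U$. So $\rho$ induces the topology of $X$; taking $U=X\setminus\{y\}$ shows $\rho(x,y)>0$ for $y\ne x$. Thus $\rho$ is a compatible metric.

Let $j\in I_k$. Then $r_j>\delta_{k+1}$, because $j<\min I_{k+1}$, and Lemma~\ref{lem:limit} gives $S^\rho_{r_j}(x)=S^{\rho_k}_{r_j}(x)$ for all $x$. By (c) of Lemma~\ref{lem:block}, $\bigcup_{j\in I_k}\mathcal B_j$ covers $X$. By (b) and $\rho\ge\tau_k$, each $\mathcal B_j$ with $j\in I_k$ is $(\rho,t_k)$-separated.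
\end{proof}

\begin{remark}
By (b), balls with different centers in $X_j$ are disjoint. So $\mathcal B_j$ is separated also when it is regarded as a family indexed by $X_j$.
\end{remark}

\section{Colorable pseudometrics on an arbitrary metrizable space}\label{sec:bing}

A single compatible metric need not be colorable, but the topology can always be split into countably many $2$-colorable pieces, one for each discrete family in Bing's theorem.

\begin{lemma}\label{lem:bing}
On every metrizable space $X$ there are continuous pseudometrics $\sigma_1\le\sigma_2\le\cdots\le1$ satisfying \textup{(T)} such that $\sigma_n$ is $2^n$-colorable.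
\end{lemma}

\begin{proof}
By Bing's theorem $X$ has an open base $\bigcup_n\mathcal G_n$ with each $\mathcal G_n$ discrete, hence pairwise disjoint. Fix a compatible metric $\delta$. For $G\in\mathcal G_n$ let $g_G(x)=\min(1,\delta(x,X\setminus G))$, a continuous function that is positive on $G$ and zero off $G$. Let $g_n$ equal $g_G$ on $G\in\mathcal G_n$ and $0$ off $\bigcup\mathcal G_n$. Every point has a neighborhood meeting at most one $G\in\mathcal G_n$, on which $g_n$ coincides with $g_G$ or with $0$; so $g_n$ is continuous. Let $e_n$ be the peak pseudometric of $(\mathcal G_n,g_n)$, which is continuous by Lemma~\ref{lem:peak}, and put $\sigma_n=\max(e_1,\dots,e_n)$.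

For (T), let $U$ be a neighborhood of $x$ and choose $n$ and $G\in\mathcal G_n$ with $x\in G\subset U$. If $y\notin G$, then $\sigma_n(x,y)\ge e_n(x,y)=\max(g_n(x),g_n(y))\ge g_n(x)>0$. So $\varepsilon=g_n(x)$ works.

By Lemma~\ref{lem:color}(iii) it remains to show that $e_n$ is $2$-colorable. We cut by height, as on the line. Given $\varepsilon>0$, put $A_0=\{x:g_n(x)<\varepsilon\}$ and, for $m\ge1$ and $G\in\mathcal G_n$,
\[
A_{m,G}=\{x\in G:m\varepsilon\le g_n(x)<(m+1)\varepsilon\}.
\]
These sets cover $X$. On $A_0$ we have $e_n\le\max(g_n(x),g_n(y))<\varepsilon$, and on $A_{m,G}$ we have $e_n=|g_n(x)-g_n(y)|<\varepsilon$. Color the sets by the parity of $m$, with $m=0$ for $A_0$, and let $x,y$ lie in different sets of the same color. If the levels $m\ne m'$ differ, they differ by at least $2$, and $e_n(x,y)\ge|g_n(x)-g_n(y)|\ge\varepsilon$. If $m=m'$, then $m\ge1$ and $x,y$ lie in different members of $\mathcal G_n$, so $e_n(x,y)=\max(g_n(x),g_n(y))\ge\varepsilon$.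
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} for $\ell=\infty$, and of Theorem~\ref{thm:A}]
If $\ell=\infty$, then for every $n$ we have $|I_k|\ge2^n$ for all but finitely many $k$. Proposition~\ref{prop:main}, applied to the pseudometrics of Lemma~\ref{lem:bing} with $c_n=2^n$, gives $(*)$. Theorem~\ref{thm:A} follows as explained in Section~\ref{sec:intro}.
\end{proof}

\section{Dimension at most $N$ gives an $(N+1)$-colorable metric}\label{sec:suff}

From now on $\ell<\infty$, and we write $\ell=N+1$ with $N\ge0$. Since $|I_k|\ge N+1$ for all but finitely many $k$, Proposition~\ref{prop:main} with $\sigma_n=\sigma$ and $c_n=N+1$ reduces the implication ``$\dim X\le N\Rightarrow(*)$'' to finding one compatible $(N+1)$-colorable metric $\sigma\le1$; condition (T) holds for any compatible metric. We use two facts from dimension theory.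
\begin{enumerate}
\item[(D1)] (Kat\v{e}tov--Morita decomposition theorem \cite[Ch.~4]{Engelking}.) A metrizable space $X$ with $\dim X\le N$ is a union $Z_1\cup\dots\cup Z_{N+1}$ of subspaces with $\dim Z_i\le0$.
\item[(D2)] (By Dowker's theorem \cite[Ch.~3]{Engelking}.) If $Z$ is metrizable and $\dim Z\le0$, then every open cover of $Z$, finite or not, has a pairwise disjoint open refinement.
\end{enumerate}
They give the topological form of a coloring, with ``disjoint and open'' in place of ``separated''.

\begin{lemma}\label{lem:ostrand}
Let $\dim X\le N$. For every open cover $\mathcal U$ of $X$ there are families $\mathcal W_1,\dots,\mathcal W_{N+1}$ of open sets such that each $\mathcal W_i$ is pairwise disjoint, each member lies in a member of $\mathcal U$, and $\bigcup_i\mathcal W_i$ covers $X$.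
\end{lemma}

\begin{proof}
Take $Z_i$ as in (D1). By (D2) there is a cover $\mathcal A_i$ of $Z_i$ by nonempty, pairwise disjoint, relatively open sets $A$, each contained in some $U_A\in\mathcal U$. We must expand these to open subsets of $X$ without losing disjointness. With a compatible metric $\delta$ put
\[
\tilde A=U_A\cap\{x\in X:\delta(x,A)<\delta(x,Z_i\setminus A)\}.
\]
This set is open. It contains $A$, because $\delta(a,Z_i\setminus A)>0$ for $a$ in the relatively open set $A$. If $A\ne B$ in $\mathcal A_i$ and $x\in\tilde A\cap\tilde B$, then $B\subset Z_i\setminus A$ gives $\delta(x,A)<\delta(x,Z_i\setminus A)\le\delta(x,B)$, and symmetrically $\delta(x,B)<\delta(x,A)$, which is absurd. Let $\mathcal W_i=\{\tilde A:A\in\mathcal A_i\}$.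
\end{proof}

Disjoint open sets need not be separated in a given metric. We shrink them and enlarge the metric by a peak term that separates the shrunken sets, one scale at a time.

\begin{proposition}\label{prop:suff}
If $\dim X\le N$, then $X$ has a compatible $(N+1)$-colorable metric $\sigma\le1$. Consequently $(*)$ holds.
\end{proposition}

\begin{proof}
Let $\sigma^{(0)}\le1$ be a compatible metric. Given a compatible metric $\sigma^{(k-1)}$, apply Lemma~\ref{lem:ostrand} to the cover by $\sigma^{(k-1)}$-balls of radius $2^{-k-1}$ and obtain $\mathcal W_{k,1},\dots,\mathcal W_{k,N+1}$, with members of $\sigma^{(k-1)}$-diameter at most $2^{-k}$. The open sets $W_{k,i}=\bigcup\mathcal W_{k,i}$, $i\le N+1$, form a finite cover of the normal space $X$. So there are closed sets $E_{k,i}\subset W_{k,i}$ covering $X$ and, by Urysohn's lemma, continuous $g_{k,i}:X\to[0,1]$ equal to $1$ on $E_{k,i}$ and $0$ off $W_{k,i}$. Let $d_{k,i}$ be the peak pseudometric of $(\mathcal W_{k,i},g_{k,i})$, continuous by Lemma~\ref{lem:peak}, and put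
\[
\sigma^{(k)}=\max\bigl(\sigma^{(k-1)},2^{-k}d_{k,1},\dots,2^{-k}d_{k,N+1}\bigr).
\]
It is continuous and dominates $\sigma^{(k-1)}$, so it is a compatible metric.

By Lemma~\ref{lem:limit} with $a_k=2^{-k}$, $\sigma=\sup_k\sigma^{(k)}$ is continuous and $\sigma\le\max(\sigma^{(k-1)},2^{-k})$ for all $k\ge1$. Hence $\sigma^{(0)}\le\sigma\le1$, and $\sigma$ is a compatible metric. For fixed $k$ the families $\mathcal E_{k,i}=\{E_{k,i}\cap W:W\in\mathcal W_{k,i}\}$, $i\le N+1$, together cover $X$, and their members have $\sigma$-diameter at most $2^{-k}$. Points in different members of $\mathcal E_{k,i}$ have $g_{k,i}=1$ and lie in different members of $\mathcal W_{k,i}$, so $d_{k,i}=1$ and $\sigma\ge2^{-k}$ between them. Thus $\sigma$ is $(N+1)$-colorable.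
\end{proof}

\section{Short blocks bound the dimension}\label{sec:nec}

Suppose $(*)$ holds and $\ell=N+1$. A block of length $N+1$ is an open cover by small sets in which each point lies in at most $N+1$ members. If a given open cover $\mathcal G$ has a Lebesgue number, as it does for compact $X$, one such block far enough out refines $\mathcal G$, and we are done. In general no single block refines $\mathcal G$, and finer covers have to be used where $\mathcal G$ is finer. The following lemma, a known result of Nagami--Vop\v{e}nka type, does this; we include the proof.

\begin{lemma}\label{lem:NV}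
Let $\rho$ be a compatible metric on $X$, let $t_1>t_2>\cdots\to0$, and let $\mathcal V_1,\mathcal V_2,\dots$ be open covers of $X$ such that the members of $\mathcal V_l$ have diameter at most $t_l$, each point lies in at most $N+1$ members of $\mathcal V_l$, and $\mathcal V_{l+1}$ refines $\mathcal V_l$. Then $\dim X\le N$.
\end{lemma}

The plan is to cover $X$ by open zones $M_0,M_1,\dots$ such that $\mathcal V_{l+1}$ is fine enough on $M_l$. Open zones overlap, and in an overlap a point may lie in $2(N+1)$ sets. So each set of the finer cover that meets the overlap is glued to a set of the coarser cover containing it. This is where refinement is used.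

\begin{proof}
Fix maps $\pi_l:\mathcal V_{l+1}\to\mathcal V_l$ with $V\subset\pi_l(V)$. Let $\mathcal G$ be an open cover of $X$. We construct an open refinement $\mathcal O$ of $\mathcal G$ in which each point lies in at most $N+1$ members. This suffices: if $\mathcal G$ is finite, assign to each member of $\mathcal O$ one member of $\mathcal G$ containing it and unite those with the same assignment; the result is a finite open refinement, and no point lies in more members than before.

\emph{Zones.} For $l\ge1$ put
\[
Y_l=\{x:\rho(x,X\setminus G)>t_l\text{ for some }G\in\mathcal G\},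
\]
and $Y_l=\emptyset$ for $l\le0$. The sets $Y_l$ are open, and $\bigcup_lY_l=X$ because the members of $\mathcal G$ are open and $t_l\to0$. We have $\overline{Y_l}\subset Y_{l+1}$: if $x\in\overline{Y_l}$, $l\geq1$, take $y\in Y_l$ with $\rho(x,y)<t_l-t_{l+1}$ and $G$ with $\rho(y,X\setminus G)>t_l$; then $\rho(x,X\setminus G)>t_{l+1}$. Finally,
\begin{equation}\label{eq:fine}
\text{a member of $\mathcal V_l$ that meets $Y_l$ lies in a member of $\mathcal G$,}
\end{equation}
since all its points are within $t_l$ of a point $y$ with $\rho(y,X\setminus G)>t_l$.

For $l\ge0$ let $M_l=Y_{l+1}\setminus\overline{Y_{l-1}}$, an open set. Given $x$, let $l\ge1$ be least with $x\in Y_l$. Then $x\in M_{l-1}$, because $\overline{Y_{l-2}}\subset Y_{l-1}$ and $x\notin Y_{l-1}$. If $x\in M_m$, then $x\in Y_{m+1}$ gives $m+1\ge l$, and $x\notin Y_{m-1}$ gives $m-1<l$. So the zones cover $X$, and each point lies in one zone or in exactly two consecutive ones.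

\emph{Pieces and gluing.} We consider pairs $(l,V)$ with $l\ge0$ and $V\in\mathcal V_{l+1}$. Put
\[
V^+=\bigcup\{W\in\mathcal V_{l+2}:\pi_{l+1}(W)=V\}\subset V,\qquad P(l,V)=V^+\cap M_l .
\]
The reason for using $V^+$ rather than $V$ is that every point of $V^+$ lies in a set $W$ that is mapped to $V$. For fixed $l$ the sets $V^+$ cover $X$, since $\mathcal V_{l+2}$ does; hence the open sets $P(l,V)$ cover $X$. For $l\ge1$ call $(l-1,\pi_l(V))$ the \emph{parent} of $(l,V)$ if $V\cap M_l\cap M_{l-1}\ne\emptyset$; otherwise, and for $l=0$, the pair has no parent. Passing to parents lowers $l$, so it ends at a pair without parent, the \emph{root} of $(l,V)$. For each root $(j,A)$ let $O_{(j,A)}$ be the union of all $P(l,V)$ such that $(l,V)$ has root $(j,A)$. The nonempty sets among these form an open cover $\mathcal O$ of $X$.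

\emph{Refinement.} Let $O_{(j,A)}\ne\emptyset$. If $(l,V)$ has root $(j,A)$, then $P(l,V)\subset V\subset A$, since each step to a parent enlarges the set. So $O_{(j,A)}\subset A$. Moreover $A$ meets $M_j$. Indeed, if $(j,A)$ is the parent of some $(j+1,V)$, then $\emptyset\ne V\cap M_{j+1}\cap M_j\subset A\cap M_j$; this is why parents are assigned only to sets that meet the overlap. Otherwise $O_{(j,A)}=P(j,A)\subset A\cap M_j$. As $M_j\subset Y_{j+1}$ and $A\in\mathcal V_{j+1}$, \eqref{eq:fine} shows that $A$ lies in a member of $\mathcal G$.

\emph{Order.} Fix $x$, and let $m$ be the largest index with $x\in M_m$. We claim that every member of $\mathcal O$ containing $x$ is indexed by the root of a pair $(m,V)$ with $x\in V\in\mathcal V_{m+1}$; there are at most $N+1$ such pairs. Let $x\in P(l,U)\subset O_{(j,A)}$, where $(l,U)$ has root $(j,A)$. Then $x\in M_l$, so $l=m$ or $l=m-1$. If $l=m$, take $V=U$. If $l=m-1$, then $x\in U^+$ yields $V\in\mathcal V_{m+1}$ with $x\in V$ and $\pi_m(V)=U$. Since $x\in V\cap M_m\cap M_{m-1}$, the pair $(m-1,U)$ is the parent of $(m,V)$, and the two have the same root.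
\end{proof}

The blocks in $(*)$ need not refine one another. The separation, which is stronger than discreteness, repairs this: it leaves uniform room to enlarge the balls, and the enlarged cover has a Lebesgue number.

\begin{proposition}\label{prop:nec}
If $\ell=N+1<\infty$ and $(*)$ holds, then $\dim X\le N$.
\end{proposition}

\begin{proof}
Let $\rho$ and $X_j$ be as in $(*)$. The set $K$ of all $k$ with $|I_k|=N+1$ is infinite. For $k\in K$ let $b_k=r_{\min I_k}$, and choose $s_k\in(0,b_k]$ such that each $\mathcal B_j$, $j\in I_k$, is $(\rho,s_k)$-separated. For $B\in\mathcal B_j$, $j\in I_k$, put $B^*=\{y:\rho(y,B)<s_k/3\}$, and let $\mathcal V^k$ be the open cover formed by these sets.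

For fixed $j$ the sets $B^*$, $B\in\mathcal B_j$, are pairwise disjoint: a common point of $B_1^*$ and $B_2^*$ would give points of $B_1$ and $B_2$ at distance less than $2s_k/3$. So each point lies in at most $N+1$ members of $\mathcal V^k$. The members have diameter at most $2b_k+2s_k/3\le3b_k$. Every nonempty set $T$ of diameter less than $s_k/3$ lies in a member: take $y\in T$ and a ball $B$ of the block containing $y$; then $T\subset B^*$.

Since $b_k\to0$, we can choose $k(1)<k(2)<\cdots$ in $K$ with $3b_{k(l+1)}<s_{k(l)}/3$. Then $\mathcal V^{k(l+1)}$ refines $\mathcal V^{k(l)}$, and Lemma~\ref{lem:NV} applies to $\mathcal V_l=\mathcal V^{k(l)}$ and $t_l=3b_{k(l)}$.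
\end{proof}

Propositions~\ref{prop:suff} and~\ref{prop:nec} prove Theorem~\ref{thm:B} for $\ell<\infty$, and the proof of Theorem~\ref{thm:B} is complete.

\begin{thebibliography}{9}

\bibitem{Engelking}
Engelking, \emph{Dimension Theory}.

\bibitem{Hattori}
Yasunao Hattori, \emph{Special metrics}, arXiv:math/0204130 (2002).

\end{thebibliography}
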